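\title{Critical percolation clusters on the levels of a nonunimodular transitive graph}

\begin{abstract}
On a nonunimodular transitive graph the logarithm of the modular function acts as a height and cuts the vertex set into levels $L_n(x)$, $n\in\mathbb{Z}$, of width $t$, the largest height change along an edge. We prove that the cluster $C_x$ of critical Bernoulli bond percolation satisfies $\mathbb{P}(|C_x\cap L_n(x)|\ge k)=e^{-tn-\Theta(\sqrt{k})}$ for $n\ge0$, $k\ge1$, which answers a question of Tang. We also determine the moments of $|C_x\cap L_n(x)|$ up to exponential factors, and we give a two-sided tail estimate on the levels below $x$. Starting from Hutchcroft's inequality $p_c<p_t$, the proof shows that, seen level by level, the cluster pays $e^{-t}$ for each level it climbs and behaves like a critical branching process as it descends.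
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The modular function and its levels}

Let $G=(V,E)$ be a connected, locally finite graph and let $\Gamma$ be a closed subgroup of $\mathrm{Aut}(G)$ acting transitively on $V$. For $x,y\in V$ let $\Gamma_y=\{\gamma\in\Gamma:\gamma y=y\}$ be the stabilizer of $y$ and $\Gamma_yx$ the orbit of $x$ under it; the orbit is finite because it lies in a sphere about $y$. The \emph{modular function}
\[
\Delta(x,y)=\frac{|\Gamma_yx|}{|\Gamma_xy|}
\]
compares the number of vertices that $y$ cannot tell from $x$ with the number of vertices that $x$ cannot tell from $y$. It satisfies $\Delta(\gamma x,\gamma y)=\Delta(x,y)$ for $\gamma\in\Gamma$, and it is a cocycle: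
\[
\Delta(x,y)\Delta(y,z)=\Delta(x,z).
\]
Indeed, $|\Gamma_yx|$ is the index of $\Gamma_x\cap\Gamma_y$ in $\Gamma_y$, so $\Delta(x,y)=[\Gamma_y:N]/[\Gamma_x:N]$ for $N=\Gamma_x\cap\Gamma_y\cap\Gamma_z$. We call $(G,\Gamma)$ a \emph{nonunimodular transitive graph} if $\Delta\not\equiv1$, and we assume this throughout.

By the cocycle identity, $\log\Delta(x,y)$ is a difference of heights: it is the sum of its increments along any path from $x$ to $y$. Let
\[
t=\max\{\log\Delta(x,y):\ y\sim x\}
\]
be the largest increment along an edge. It does not depend on $x$, by transitivity, and it is positive, because some edge has $\Delta\ne1$ and $\Delta(x,y)\Delta(y,x)=1$. The \emph{levels} seen from $x$ are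
\[
L_n(x)=\{y\in V:\ nt\le\log\Delta(x,y)<(n+1)t\},\qquad n\in\mathbb{Z}.
\]
The width $t$ is chosen so that a path cannot jump over a level and every level is nonempty: each vertex has a neighbor higher by exactly $t$ and one lower by exactly $t$. When $\log\Delta$ takes values in $t\mathbb{Z}$, we simply have $L_n(x)=\{y:\Delta(x,y)=e^{tn}\}$.

\begin{example}\label{ex:tree}
Let $b\ge2$, let $\mathbb{T}_{b+1}$ be the $(b+1)$-regular tree, $\xi$ an end of it, and $\Gamma_\xi$ the group of automorphisms fixing $\xi$. Each vertex has one neighbor in the direction of $\xi$, its parent, and $b$ children. If $y$ is the parent of $x$, then $\Gamma_yx$ consists of the $b$ children of $y$ and $\Gamma_xy=\{y\}$, so $\Delta(x,y)=b$ and $t=\log b$. The level $L_n(x)$ is the horocycle $n$ steps closer to $\xi$ than $x$: it contains the $n$-th ancestor of $x$, and $L_{-n}(x)$ contains the descendants of $x$ in generation $n$.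
\end{example}

\subsection{The question and the natural guess}

In Bernoulli bond percolation with parameter $p$ each edge is open with probability $p$, independently; $\mathbb{P}_p$ is the law, $x\leftrightarrow y$ means that an open path joins $x$ and $y$, the cluster of $x$ is $C_x=\{y:x\leftrightarrow y\}$, and $p_c=\inf\{p:\mathbb{P}_p(|C_x|=\infty)>0\}$. Every level is infinite (see \eqref{eq:fan}), and the critical cluster has infinite expected size, but it meets each single level in a set of bounded expected size (Proposition~\ref{prop:first} and Lemma~\ref{lem:one}). How unlikely is it that this set is large?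

The tree suggests the answer. There $p_c=1/b$, so reaching the $n$-th ancestor costs $b^{-n}=e^{-tn}$, while the open descendants of a vertex form a critical branching process. To see what such a process does in $h$ generations, take for a moment the geometric offspring law with generating function $f(s)=1/(2-s)$. From $1/(1-f(s))=1+1/(1-s)$, the generating function $f_h$ of the size $Z_h$ of generation $h$, which is the $h$-fold iterate of $f$, satisfies $1/(1-f_h(s))=h+1/(1-s)$. Hence $\sum_{k\ge1}\mathbb{P}(Z_h\ge k)s^{k-1}=(1-f_h(s))/(1-s)=1/(h+1-hs)$, that is,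
\begin{equation}\label{eq:geometric}
\mathbb{P}(Z_h\ge k)=\frac1{h+1}\Big(\frac h{h+1}\Big)^{k-1}\approx\frac1h\,e^{-k/h}.
\end{equation}
The process survives with probability of order $1/h$, its size is then of order $h$, and a size $k\gg h$ costs $e^{-k/h}$. To put $k$ vertices on $L_n(x)$, $n\ge0$, the cluster should therefore climb to level $n+h$ and branch on the way back down. The exponent is $tn+th+k/h$, which is smallest for $h$ of order $\sqrt k$. The guess is $e^{-tn-\Theta(\sqrt k)}$, in the sense of the two-sided bound \eqref{eq:main} below. This estimate is known for the tree with a fixed end, and Tang \cite{Tang} asked whether it holds on every nonunimodular transitive graph. It does.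

\begin{theorem}\label{thm:main}
Let $(G,\Gamma)$ be a nonunimodular transitive graph. There are $A\ge1$ and $0<c\le C<\infty$ such that for all $x\in V$, $n\ge0$ and $k\ge1$,
\begin{equation}\label{eq:main}
A^{-1}e^{-tn-C\sqrt k}\le\mathbb{P}_{p_c}\big(|C_x\cap L_n(x)|\ge k\big)\le A\,e^{-tn-c\sqrt k}.
\end{equation}
\end{theorem}

A tail $e^{-c\sqrt k}$ corresponds to $m$-th moments of order $(m!)^2$, up to factors exponential in $m$.

\begin{corollary}\label{cor:moments}
There is $C\ge1$ such that for all $n\ge0$ and $m\ge1$,
\[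
C^{-m}(m!)^2e^{-tn}\le\mathbb{E}_{p_c}|C_x\cap L_n(x)|^m\le C^m(m!)^2e^{-tn}.
\]
\end{corollary}

For a level $L_{-n}(x)$ below $x$ the heuristic exponent is $\min_{h\ge0}\big(th+k/(n+h)\big)$. This is of order $k/(n+\sqrt k)$: the choices $h=0$ for $k\le n^2$ and $h=\sqrt k$ for $k>n^2$ give the upper bound, and for every $h$ either $h\ge\sqrt k$ or $n+h\le n+\sqrt k$. The survival probability in \eqref{eq:geometric} contributes a prefactor $1/n$.

\begin{theorem}\label{thm:below}
There are $A\ge1$ and $0<c\le C<\infty$ such that for all $x\in V$, $n\ge0$ and $k\ge1$,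
\[
\frac{A^{-1}}{n+1}\,e^{-Ck/(n+\sqrt k)}\le\mathbb{P}_{p_c}\big(|C_x\cap L_{-n}(x)|\ge k\big)\le\frac{A}{n+1}\,e^{-ck/(n+\sqrt k)}.
\]
\end{theorem}

Section~\ref{sec:tree} works out the lower bound on the tree and isolates three properties that the tree has for free. Section~\ref{sec:tools} collects the tools, among them Hutchcroft's theorem \cite{Hutchcroft}, through which nonunimodularity mainly enters. Sections~\ref{sec:first} and~\ref{sec:moments} bound moments and give the upper bound in \eqref{eq:main}; Sections~\ref{sec:slab}--\ref{sec:doubling} recover the three properties on a general graph, and Section~\ref{sec:lower} assembles the lower bound. Theorem~\ref{thm:below}, which Theorem~\ref{thm:main} does not use, is proved in Section~\ref{sec:below}.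

\section{The tree, by hand}\label{sec:tree}

Let $(G,\Gamma)=(\mathbb{T}_{b+1},\Gamma_\xi)$ and $p=p_c=1/b$.

\emph{First moments.} A geodesic from $x$ to $L_n(x)$ goes up $j\ge\max(n,0)$ steps and then down $j-n$ steps, and it is open with probability $b^{-(2j-n)}$. If both parts are nonempty there are $(b-1)b^{j-n-1}$ such geodesics, contributing $(1-1/b)\,b^{-j}$ in total. The remaining value $j=\max(n,0)$ contributes $b^{-n}$ if $n\ge0$ and $b^{|n|}b^{-|n|}=1$ if $n<0$. Summing the geometric series,
\begin{equation}\label{eq:treefirst}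
\mathbb{E}|C_x\cap L_n(x)|=(1+1/b)\min(1,e^{-tn}).
\end{equation}
Criticality is visible here: for general $p$ the descendants alone contribute $(pb)^{|n|}$ to a level below $x$, which is unbounded when $p>p_c$, while for $p<p_c$ the expectations are summable over all levels.

\emph{Branching.} Let $Z_T$ be the number of descendants of $x$ in generation $T$ that lie in $C_x$, and $m_d(T)=\mathbb{E}Z_T^d$. Then $Z_T$ is a sum of $\nu$ independent copies of $Z_{T-1}$, where $\nu$ is binomial with parameters $b$ and $1/b$. Expand the $d$-th power and group equal summands: with $\mathcal{P}$ running over the partitions of $\{1,\dots,d\}$,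
\[
m_d(T)=\sum_{\mathcal{P}}\mathbb{E}\big[\nu(\nu-1)\cdots(\nu-|\mathcal{P}|+1)\big]\prod_{I\in\mathcal{P}}m_{|I|}(T-1).
\]
The factorial moments are $b(b-1)\cdots(b-r+1)/b^r\le1$; they equal $1$ for $r=1$ and $\sigma^2:=1-1/b$ for $r=2$. So $m_1(T)=1$ and $m_2(T)=1+\sigma^2T$. By induction on $d$, $m_d(T)\le C_d(T+1)^{d-1}$, since the partitions with at least two blocks increase $m_d$ by $O(T^{d-2})$ per generation.

Take $q\le T$ vertices on one level and let $U$ be the total number of their open descendants $T$ levels lower, a sum of $q$ independent copies of $Z_T$. Then $\mathbb{E}U=q$, $\mathbb{E}U^2\ge\sigma^2qT$, and $\mathbb{E}U^4\le\sum_{\mathcal{P}}q^{|\mathcal{P}|}\prod_{I}m_{|I|}(T)\le CqT^3$. The first two moments say that $U$ is usually small and sometimes of size at least of order $T$; the fourth moment says that the second moment does not come from sizes much larger than $T$.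

\begin{lemma}\label{lem:three}
Let $U\ge0$ be a random variable and let $M,T,a_1,a_2,a_4>0$ satisfy $\mathbb{E}U\le a_1M$, $\mathbb{E}U^2\ge a_2MT$ and $\mathbb{E}U^4\le a_4MT^3$. Then, with $\theta=a_2/(2a_1)$,
\[
\mathbb{P}(U\ge\theta T)\ge\frac{a_2^2}{4a_4}\,\frac MT.
\]
\end{lemma}

\begin{proof}
We have $\mathbb{E}[U^2;U<\theta T]\le\theta T\,\mathbb{E}U\le\frac12a_2MT$, so $\mathbb{E}[U^2;U\ge\theta T]\ge\frac12a_2MT$. By the Cauchy--Schwarz inequality, $(\frac12a_2MT)^2\le\mathbb{E}U^4\,\mathbb{P}(U\ge\theta T)$.
\end{proof}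

Thus a group of $q\le T$ vertices produces $\theta T$ descendants at depth $T$ with probability at least $cq/T$, where $\theta>0$ and $c\in(0,1]$ depend only on $b$.

\emph{Doubling.} Take $M\ge q$ vertices on one level, split off $\lfloor M/q\rfloor\ge M/(2q)$ groups of size $q$, and look at depth $T=Jq$ for an integer $J\ge\max(1,4/\theta)$. The subtrees below distinct vertices are disjoint, so the groups are independent. All of them succeed with probability at least $(c/J)^{M/q}$, and then the number of descendants is at least $\frac M{2q}\theta Jq\ge2M$. So \emph{a population of size $M$ doubles within depth $Jq$ at cost $e^{-CM/q}$}, and $q$ is at our disposal.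

\emph{Scales.} To grow from a bounded population to size $k$ we double repeatedly, with sizes $M_i$ and scales $q_i$. The total depth $h=J\sum q_i$ has to be climbed first, at cost $e^{-th}$, and the doublings cost $\exp(-C\sum M_i/q_i)$. One fixed scale $q$ would give an exponent of order $q\log(k/q)+k/q$, which is $\sqrt{k\log k}$ at best. Balancing the two costs step by step gives $q_i\approx\sqrt{M_i}$; then both sums are geometric and of order $\sqrt k$. Together with the cost $e^{-tn}$ of the first $n$ levels this is the lower bound in \eqref{eq:main}. The bookkeeping is the same on every graph and is done in Section~\ref{sec:lower}.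

The argument used three properties of the tree. First, the formula \eqref{eq:treefirst}; in general the first moments have to be bounded from both sides, above in Section~\ref{sec:first} and below in Section~\ref{sec:slab}. Second, at every depth the cluster can split into two branches that never meet again, which makes the second moment grow linearly in $T$; in general two arms may merge, and Section~\ref{sec:branching} controls this with a triangle diagram. Third, the independence of the groups; in general their clusters compete for the same edges, and Section~\ref{sec:doubling} explores the groups one at a time while tracking the damage that each does to the others.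

\section{Tools}\label{sec:tools}

From now on $a,b$ denote integers. A \emph{constant} is a positive finite number depending only on $(G,\Gamma)$; unnumbered constants $c,C$ may change from line to line. We write $\tau_p(x,y)=\mathbb{P}_p(x\leftrightarrow y)$ and $\chi_p=\sum_y\tau_p(x,y)$, and we drop the subscript $p$ from $\mathbb{P}_p,\mathbb{E}_p,\tau_p$ and similar symbols when $p=p_c$. For a set $R$ of vertices or of edges, ``$x\leftrightarrow y$ in $R$'' means that there is an open path using only vertices, respectively edges, of $R$. A path \emph{avoids} a vertex set $W$ if none of its vertices, endpoints included, lies in $W$; an edge \emph{touches} $W$ if it has an endpoint in $W$. We put $n^+=\max(n,0)$, $n^-=\max(-n,0)$ and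
\[
\kappa=\sum_{i\ge0}e^{-ti/2}=(1-e^{-t/2})^{-1},\qquad\text{so that}\quad\sum_{j\in\mathbb{Z}}e^{-t|j|}\le2\kappa .
\]

\subsection{Standard percolation facts}

An event is \emph{increasing} if it is preserved by opening edges. \emph{Harris' inequality} states that $\mathbb{P}_p(A\cap A')\ge\mathbb{P}_p(A)\mathbb{P}_p(A')$ for increasing $A,A'$.

A finite edge set is a \emph{witness} for an increasing event $A$ if $A$ holds whenever all its edges are open. Let $A_1\circ\dots\circ A_r$ be the event that there are pairwise disjoint open witnesses for $A_1,\dots,A_r$. The \emph{BK inequality} states that $\mathbb{P}_p(A_1\circ\dots\circ A_r)\le\prod_i\mathbb{P}_p(A_i)$; on an infinite graph it follows from the finite case by restricting the witnesses to finite balls and taking monotone limits. We apply it to connection events, whose witnesses are paths or finite trees (empty for the event $x\leftrightarrow x$). Open paths may always be taken simple, and cutting a simple path at a vertex gives disjoint witnesses. In particular, for a deterministic vertex set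 $W$ and any $R$,
\begin{equation}\label{eq:avoid}
\mathbb{P}_p\big(u\leftrightarrow y\text{ in }R,\text{ but by no path in $R$ avoiding }W\big)\le\sum_{v\in W}\tau_p(u,v)\tau_p(v,y).
\end{equation}

If $\mathcal{C}$ is the set of vertices joined to a given set $S$ in an edge set $\mathcal{E}$, then the event $\{\mathcal{C}=Q\}$ depends only on the edges of $\mathcal{E}$ touching $Q$. So, given $\mathcal{C}=Q$ with $Q$ finite, the edges not touching $Q$ are still independent with parameter $p$.

The function $p\mapsto\tau_p(x,y)$ is the increasing limit of the probabilities of connection inside finite balls, which are nondecreasing polynomials in $p$; hence it is nondecreasing and left-continuous. Also $p_c>0$, since degrees are bounded, and $\chi_p=\infty$ for $p>p_c$. Conversely, by the sharpness of the phase transition (Menshikov; Aizenman--Barsky; Duminil-Copin--Tassion),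
\begin{equation}\label{eq:sharp}
\chi_p<\infty\qquad\text{for }p<p_c .
\end{equation}

For a family of nonnegative random variables $N_y$ indexed by a countable set, the Cauchy--Schwarz inequality applied to $\mathbb{E}\sum_yN_y\mathbf{1}(N_y>0)$ gives
\begin{equation}\label{eq:cs}
\mathbb{E}\,\#\{y:N_y>0\}\ \ge\ \Big(\mathbb{E}\sum_yN_y\Big)^2\Big/\ \mathbb{E}\sum_yN_y^2 .
\end{equation}
For one variable this is the second moment bound $\mathbb{P}(N>0)\ge(\mathbb{E}N)^2/\mathbb{E}N^2$.

Moments of cluster intersections are sums of multi-point connection probabilities, and these are reduced to fewer points by locating the first branch point. Write $[m]=\{1,\dots,m\}$, and $w\leftrightarrow y_I$ for the event that $w\leftrightarrow y_i$ for all $i\in I$.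

\begin{lemma}[Tree-graph inequality]\label{lem:tg}
For $m\ge2$ and vertices $x,y_1,\dots,y_m$, not necessarily distinct,
\[
\mathbb{P}_p(x\leftrightarrow y_{[m]})\le\sum_{w}\ \sum_{\emptyset\ne I\subsetneq[m]}\tau_p(x,w)\,\mathbb{P}_p(w\leftrightarrow y_I)\,\mathbb{P}_p(w\leftrightarrow y_{[m]\setminus I}),
\]
and $\mathbb{P}_p(x\leftrightarrow y_1,\,x\leftrightarrow y_2)\le\sum_w\tau_p(x,w)\tau_p(w,y_1)\tau_p(w,y_2)$. If the connections on the left are required to be in an edge set $\mathcal{E}$, then $w$ may be restricted to $x$ and the endpoints of edges of $\mathcal{E}$.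
\end{lemma}

\begin{proof}
Take a minimal open tree containing $x,y_1,\dots,y_m$ and root it at $x$; by minimality every leaf other than $x$ is some $y_i$. Move down from $x$ until reaching a vertex $w$ that either equals some $y_i$ or has at least two children. In the first case let $I=\{i\}$; in the second, let $I$ be the set of indices $i$ with $y_i$ in the subtree of one child, which is nonempty and proper because every child subtree contains a leaf. In both cases $\{x\leftrightarrow w\}\circ\{w\leftrightarrow y_I\}\circ\{w\leftrightarrow y_{[m]\setminus I}\}$ occurs, and BK applies. For $m=2$ the choices $I=\{1\}$ and $I=\{2\}$ give the same event, which is counted once.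
\end{proof}

\subsection{Mass transport and the tilted susceptibility}

\begin{lemma}[Tilted mass transport]\label{lem:mtp}
If $F:V\times V\to[0,\infty]$ satisfies $F(\gamma x,\gamma y)=F(x,y)$ for $\gamma\in\Gamma$, then $\sum_yF(x,y)=\sum_yF(y,x)\Delta(x,y)$.
\end{lemma}

\begin{proof}
Both sides are additive in $F$, so let $F$ be supported on the $\Gamma$-orbit of one pair, which by transitivity has the form $(x,z)$. The left side is $|\Gamma_xz|F(x,z)$. On the right, $y$ contributes if and only if $(y,x)=(\gamma x,\gamma z)$ for some $\gamma$. Fixing $\gamma_0$ with $\gamma_0z=x$, these $y$ form the set $\gamma_0\Gamma_zx$, of size $|\Gamma_zx|$, and each has $\Delta(x,y)=\Delta(z,x)=|\Gamma_xz|/|\Gamma_zx|$.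
\end{proof}

For $\lambda\in\mathbb{R}$ the \emph{tilted susceptibility} is $\chi_{p,\lambda}=\sum_y\tau_p(x,y)\Delta(x,y)^\lambda$, and $p_t=\sup\{p:\chi_{p,\lambda}<\infty\text{ for some }\lambda\in\mathbb{R}\}$. We use two results from \cite{Hutchcroft}, valid for every nonunimodular transitive graph:
\begin{align}
&p_c<p_t,\label{eq:H}\\
&\mathbb{P}_{p_c}(|C_x|\ge m)\le C_{\mathrm H}\,m^{-1/2}\qquad\text{for all real }m>0,\label{eq:Hprime}
\end{align}
with a constant $C_{\mathrm H}\ge1$. The bound \eqref{eq:Hprime} is needed only for the upper bound in Theorem~\ref{thm:below}. These two citations are the only places where we use that $\Gamma$ is closed.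

Lemma~\ref{lem:mtp} with $F=\tau_p\Delta^\lambda$ gives $\chi_{p,\lambda}=\chi_{p,1-\lambda}$, and $\Delta^{1/2}\le\frac12(\Delta^\lambda+\Delta^{1-\lambda})$. So by \eqref{eq:H} we can fix
\[
p_1>p_c\qquad\text{with}\qquad B:=\chi_{p_1,1/2}<\infty ;
\]
note $B\ge1$. On the tree of Example~\ref{ex:tree} every $p_1$ with $p_1e^{t/2}<1$ works: after tilting, the one step up has weight $p_1e^{t/2}$ and the $e^t$ steps down have total weight $p_1e^{t/2}$, so $B\le(1-p_1e^{t/2})^{-2}$. The cocycle identity makes the tilt multiplicative along chains: for $p\le p_1$, $r\ge1$ and $v_0=x$,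
\begin{equation}\label{eq:chain}
\sum_{v_1,\dots,v_r}\tau_p(v_0,v_1)\cdots\tau_p(v_{r-1},v_r)\,\Delta(x,v_r)^{1/2}\le B^r .
\end{equation}

\subsection{Heights, layers and steep paths}

The levels $L_n(x)$ move with $x$, and most arguments need one fixed partition of $V$. Fix a base point $o$ and put $H(v)=\log\Delta(o,v)$, so that $\log\Delta(x,y)=H(y)-H(x)$; height differences are $\Gamma$-invariant. Let $\ell(v)=\lfloor H(v)/t\rfloor$ and call $\Lambda_n=\{v:\ell(v)=n\}=L_n(o)$ the $n$-th \emph{layer}. No constant depends on $o$, and for $o=x$ layers and levels coincide. Neighbors differ by at most $t$ in height and by at most $1$ in $\ell$, so a path between two layers meets every layer in between. If $x\in L_a(z)$ and $y\in L_b(z)$, then $H(y)-H(x)\in((b-a-1)t,(b-a+1)t)$, so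
\begin{equation}\label{eq:shift}
y\in L_{b-a-1}(x)\cup L_{b-a}(x).
\end{equation}

A path is \emph{steep} if all its steps raise the height by exactly $t$ (steep ascent) or all lower it by exactly $t$ (steep descent). Each step of a steep path moves to the next layer. Steep ascents and descents of every length start at every vertex. Let $\mathcal{D}_R(w)\subset\Lambda_{\ell(w)-R}$ be the set of endpoints of steep descents of length $R$ from $w$; all its points have height $H(w)-Rt$. If $v\in\mathcal{D}_R(w)$ then $\Gamma_wv\subset\mathcal{D}_R(w)$, so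
\begin{equation}\label{eq:fan}
|\mathcal{D}_R(w)|\ge|\Gamma_wv|=\Delta(v,w)\,|\Gamma_vw|\ge e^{Rt}.
\end{equation}
Taking for $w$ the end of a steep ascent of length $R$ from a vertex of a given level shows that every level is infinite.

Let $g_p(n)=\mathbb{E}_p|C_x\cap L_n(x)|$, which does not depend on $x$. Since $\Delta(x,y)\ge e^{nt}$ on $L_n(x)$,
\begin{equation}\label{eq:gB}
\sum_{n\in\mathbb{Z}}e^{nt/2}g_p(n)\le B\qquad(p\le p_1).
\end{equation}
In particular $C_x$ has finitely many expected points in any bounded window of heights when $p\le p_1$. Apply Lemma~\ref{lem:mtp} to $F(x,y)=\tau_p(x,y)\mathbf{1}(y\in L_n(x))$. If $x\in L_n(y)$, then $\log\Delta(x,y)\in(-(n+1)t,-nt]$, so $\Delta(x,y)\le e^{-nt}$ and $y\in L_{-n-1}(x)\cup L_{-n}(x)$. Therefore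
\begin{equation}\label{eq:reflect}
g_p(n)\le e^{-nt}\big(g_p(-n)+g_p(-n-1)\big)\qquad(n\in\mathbb{Z}).
\end{equation}
This reflection is the source of the factor $e^{-tn}$ on a general graph.

\begin{lemma}[Restarting at a level]\label{lem:restart}
Let $n\ge0$, and for $y\in L_n(x)$ let $E_y$ be an event depending only on edges with both endpoints of height at least $H(x)+nt$. Then
\[
\mathbb{P}_p\big(\text{for some }y\in L_n(x):\ x\leftrightarrow y\text{ and }E_y\text{ occurs}\big)\ge\mathbb{P}_p\big(x\leftrightarrow L_n(x)\big)\inf_y\mathbb{P}_p(E_y).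
\]
\end{lemma}

\begin{proof}
Call $y\in L_n(x)$ admissible if it is joined to $x$ by an open path whose other vertices have height less than $H(x)+nt$; for $n=0$ only $y=x$ is admissible. If $x\leftrightarrow L_n(x)$, the first vertex of height at least $H(x)+nt$ on an open path from $x$ to $L_n(x)$ is admissible, since steps are at most $t$. Admissibility depends only on edges with an endpoint of height less than $H(x)+nt$. Let $Y$ be the first admissible vertex in a fixed enumeration of $V$. Then $\{Y=y\}$ is independent of $E_y$, and we sum over $y$.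
\end{proof}

\section{First moments: the upper bound}\label{sec:first}

\begin{proposition}\label{prop:first}
There is a constant $K_0$ with $g(n)\le K_0\min(1,e^{-tn})$ for all $n\in\mathbb{Z}$, at $p=p_c$.
\end{proposition}

The a priori bound \eqref{eq:gB} gives only $g(n)\le Be^{-tn/2}$, half the correct rate. To improve it, let $\mu=\sup_ne^{tn}g_p(n)$. If $\mu$ is large, some level $j$ is reached with probability at least $c\mu e^{-tj}$. Reaching level $j$ twice in a row reaches level $2j$, so $(c\mu e^{-tj})^2\le\mu e^{-2tj}$, and this inequality, quadratic against linear, bounds $\mu$. Two points need care. We must know that $\mu<\infty$, which is why we work at $p<p_c$, use \eqref{eq:sharp}, and pass to the limit. And the second climb must be independent of the first, so it has to stay above its starting point.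

\begin{proof}
Fix $p<p_c$ and put $\mu=\sup_{n\in\mathbb{Z}}e^{nt}g_p(n)$. By \eqref{eq:reflect} and \eqref{eq:sharp}, $\mu\le\chi_p<\infty$. We show that $\mu\le\mu_0$ for a number $\mu_0$ depending only on $B$ and $t$. Assume $\mu>2B$ and pick $n$ with $e^{nt}g_p(n)\ge\mu/2$. For $n\le0$, \eqref{eq:gB} gives $e^{nt}g_p(n)\le e^{nt/2}B\le B$; hence $n\ge1$.

\emph{Step 1: connections that stay above the start.} Let $V^+(v)=\{u:H(u)\ge H(v)\}$ and $\hat g(j)=\mathbb{E}_p\#\{y\in L_j(v):v\leftrightarrow y\text{ in }V^+(v)\}$. If $x\leftrightarrow y\in L_n(x)$, let $v$ be a lowest vertex of an open simple path from $x$ to $y$. Then $v\in L_{-i}(x)$ for some $i\ge0$, $y\in L_{n+i-1}(v)\cup L_{n+i}(v)$ by \eqref{eq:shift}, and the part of the path from $v$ to $y$ lies in $V^+(v)$. By BK and $g_p(-i)\le Be^{it/2}$, with $s=\sup_{j\ge0}e^{jt}\hat g(j)$,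
\[
\frac\mu2\le e^{nt}\sum_{i\ge0}Be^{it/2}\big(\hat g(n+i-1)+\hat g(n+i)\big)\le Bs\,(e^t+1)\sum_{i\ge0}e^{-it/2}=B(1+e^t)\kappa\,s.
\]
So there is $j\ge0$ with $\hat g(j)\ge c\mu e^{-jt}$, where $c=(4B(1+e^t)\kappa)^{-1}$.

\emph{Step 2: from expectation to probability.} Apply Lemma~\ref{lem:tg} with the branch point $w\in L_i(x)$, then \eqref{eq:shift}, $g_p(i)\le\mu e^{-it}$ and $(u+v)^2\le2u^2+2v^2$:
\begin{align*}
\mathbb{E}_p|C_x\cap L_j(x)|^2&\le\sum_ig_p(i)\big(g_p(j-i)+g_p(j-i-1)\big)^2\\
&\le2\mu e^{-jt}(1+e^t)\sum_le^{lt}g_p(l)^2\le2(1+e^t)B^2\mu e^{-jt},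
\end{align*}
where we substituted $l=j-i$ and $l=j-i-1$, and used $\sum_le^{lt}g_p(l)^2\le(\sum_le^{lt/2}g_p(l))^2\le B^2$. This bound is linear in $\mu$ because \eqref{eq:gB} takes care of the two arms. By the second moment bound,
\[
r_j:=\mathbb{P}_p\big(x\leftrightarrow L_j(x)\text{ in }V^+(x)\big)\ge\frac{\hat g(j)^2}{\mathbb{E}_p|C_x\cap L_j(x)|^2}\ge c'\mu e^{-jt},\qquad c'=\frac{c^2}{2(1+e^t)B^2}.
\]

\emph{Step 3: climbing twice.} Apply Lemma~\ref{lem:restart} with $n=j$ and $E_y=\{y\leftrightarrow L_j(y)\text{ in }V^+(y)\}$, which has probability $r_j$. For $y\in L_j(x)$ we have $L_j(y)\subset L_{2j}(x)\cup L_{2j+1}(x)$, and a path from $x$ to $L_{2j+1}(x)$ meets $L_{2j}(x)$. Hence $r_j^2\le\mathbb{P}_p(x\leftrightarrow L_{2j}(x))\le g_p(2j)\le\mu e^{-2jt}$, so $c'^2\mu^2\le\mu$. We may take $\mu_0=\max(2B,c'^{-2})$.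

\emph{Step 4: the limit.} Let $p\uparrow p_c$. By left-continuity of $\tau_p$ and monotone convergence, $g(n)\le\mu_0e^{-nt}$ for all $n\in\mathbb{Z}$. By \eqref{eq:reflect}, $g(-n)\le e^{nt}(g(n)+g(n-1))\le\mu_0(1+e^t)$ for all $n\in\mathbb{Z}$. Take $K_0=\mu_0(1+e^t)$.
\end{proof}

From now on $p=p_c$ unless a subscript is shown. Put $K=(1+e^t)K_0\ge1$. By \eqref{eq:shift} and Proposition~\ref{prop:first},
\begin{equation}\label{eq:layer}
\sum_{y\in\Lambda_b}\tau(x,y)\le g(b-a-1)+g(b-a)\le Ke^{-t(b-a)^+}\qquad(x\in\Lambda_a;\ a,b\in\mathbb{Z}).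
\end{equation}
A consequence used twice below is that a cluster conditioned to go far still meets its starting layer in boundedly many expected points. For $s\in\Lambda_a$ and any $b$, Lemma~\ref{lem:tg} with the branch point in $\Lambda_{a+j}$ and three uses of \eqref{eq:layer} give
\begin{equation}\label{eq:threept}
\sum_{s'\in\Lambda_a}\sum_{y\in\Lambda_b}\mathbb{P}(s\leftrightarrow s',\,s\leftrightarrow y)\le\sum_{j\in\mathbb{Z}}Ke^{-tj^+}\cdot Ke^{-tj^-}\cdot K\le2\kappa K^3.
\end{equation}
The branch point cannot be far from $\Lambda_a$: either the path to it or the path back from it has to climb.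

\section{Higher moments and the upper bound}\label{sec:moments}

By \eqref{eq:geometric} one expects the $m$-th moment of the population $u$ layers below a vertex to be about $m!\,u^{m-1}$. Allowing the cluster to climb $h$ layers first replaces $u^{m-1}$ by $\sum_he^{-th}(u+h)^{m-1}$, in which the relevant $h$ are at most of order $m/t$. This dictates the form of the induction hypothesis. Let
\[
f_m(n)=\sup_a\sup_{x\in\Lambda_a}\mathbb{E}|C_x\cap\Lambda_{a+n}|^m,\qquad\alpha=\max(1,2/t),\qquad\beta=K^2(3\kappa+e)\ge1 .
\]

\begin{lemma}\label{lem:moments}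
For $m\ge1$ and $n\in\mathbb{Z}$,
\[
f_m(n)\le m!\,K\beta^{m-1}(n^-+\alpha m)^{m-1}e^{-tn^+}.
\]
\end{lemma}

\begin{proof}
Put $F_m=f_m/m!$. The case $m=1$ is \eqref{eq:layer}. Let $m\ge2$ and $x\in\Lambda_a$. Sum Lemma~\ref{lem:tg} over $y_1,\dots,y_m\in\Lambda_{a+n}$, with the branch point in $\Lambda_{a+n-l}$, and divide by $m!$; there are $\binom mi$ sets $I$ of size $i$, so
\[
F_m(n)\le\sum_{i=1}^{m-1}\sum_{l\in\mathbb{Z}}Ke^{-t(n-l)^+}F_i(l)F_{m-i}(l).
\]
By the induction hypothesis $F_i(l)F_{m-i}(l)\le K^2\beta^{m-2}(l^-+\alpha m)^{m-2}e^{-2tl^+}$. Hence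
\[
F_m(n)\le K^3\beta^{m-2}(m-1)\Sigma(n),\qquad\Sigma(n)=\sum_{l\in\mathbb{Z}}e^{-t(n-l)^+}(l^-+\alpha m)^{m-2}e^{-2tl^+},
\]
and it suffices to show $(m-1)\Sigma(n)\le(3\kappa+e)(n^-+\alpha m)^{m-1}e^{-tn^+}$. For $u\ge0$ we have $(1+\frac i{u+\alpha m})^{m-2}\le e^{i/\alpha}\le e^{ti/2}$, and therefore
\begin{equation}\label{eq:geomsum}
\sum_{i\ge0}e^{-ti}(u+i+\alpha m)^{m-2}\le\kappa(u+\alpha m)^{m-2}.
\end{equation}

\emph{Case $n=-u\le0$.} The terms $l\ge1$ (branch point below the target layer) sum to $(\alpha m)^{m-2}\sum_{l\ge1}e^{-2tl}\le\kappa(\alpha m)^{m-2}$. The terms $l=-u-i$, $i\ge1$ (branch point above $x$) sum to at most $\kappa(u+\alpha m)^{m-2}$ by \eqref{eq:geomsum}. The terms $-u\le l\le0$ have no exponential factor and give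
\[
\sum_{i=0}^u(i+\alpha m)^{m-2}\le\int_0^{u+1}(s+\alpha m)^{m-2}\,ds\le\frac{(u+1+\alpha m)^{m-1}}{m-1}\le\frac{e\,(u+\alpha m)^{m-1}}{m-1}.
\]
The factor $1/(m-1)$ gained by integrating cancels the number of choices of $i$; this is why the recursion closes. Since $m-1\le u+\alpha m$, we get $(m-1)\Sigma(n)\le(2\kappa+e)(u+\alpha m)^{m-1}$.

\emph{Case $n>0$.} The terms $l\ge n$ sum to $(\alpha m)^{m-2}\sum_{l\ge n}e^{-2tl}$, the terms $0\le l<n$ to $(\alpha m)^{m-2}e^{-tn}\sum_{0\le l<n}e^{-tl}$, and the terms $l=-i<0$ to $e^{-tn}\sum_{i\ge1}e^{-ti}(i+\alpha m)^{m-2}$. Each is at most $\kappa e^{-tn}(\alpha m)^{m-2}$, the last by \eqref{eq:geomsum}. So $(m-1)\Sigma(n)\le3\kappa e^{-tn}(\alpha m)^{m-1}$.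
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Take $o=x$, so $L_n(x)=\Lambda_n$. For $m\ge1$, Markov's inequality, Lemma~\ref{lem:moments} and $m!\le m^m$ give
\[
\mathbb{P}(|C_x\cap\Lambda_n|\ge k)\le f_m(n)k^{-m}\le Ke^{-tn}(\alpha\beta m^2/k)^m .
\]
Let $c=(e\alpha\beta)^{-1/2}$ and $m=\lfloor c\sqrt k\rfloor$. If $m\ge1$, then $\alpha\beta m^2/k\le1/e$ and the bound is at most $Ke^{-tn-m}\le eKe^{-tn-c\sqrt k}$. If $m=0$, then $c\sqrt k<1$, and the probability is at most $g(n)\le Ke^{-tn}\le eKe^{-tn-c\sqrt k}$.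
\end{proof}

\section{Crossing a slab downward}\label{sec:slab}

On the tree, successive generations use fresh edges. To keep this independence we work in slabs. For $b<a$ let $G[b,a]$ be the set of edges with both endpoints in the layers $b,\dots,a$ but not both in layer $b$. For $b'<b<a$ the sets $G[b,a]$ and $G[b',b]$ are disjoint, since a common edge would have both endpoints in layer $b$, and both are contained in $G[b',a]$. A steep path between $\Lambda_a$ and $\Lambda_b$ lies in $G[b,a]$. For finite $S\subset\Lambda_a$ and $T\ge1$ let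
\[
U_T(S)=\{y\in\Lambda_{a-T}:\ y\leftrightarrow S\text{ in }G[a-T,a]\}
\]
be the \emph{offspring} of $S$ at depth $T$. By \eqref{eq:layer}, the set of vertices joined to a finite set in a slab is a.s.\ finite, and $\mathbb{E}|U_T(S)|\le K|S|$. Slabs concatenate: if $S\subset\Lambda_a$ is a random finite set determined by edges outside $G[a-T,a]$, then given $S$ the offspring $U_T(S)$ has the same law as for deterministic $S$.

\begin{lemma}\label{lem:one}
There is a constant $c_1$ with $\mathbb{E}|U_T(\{s\})|\ge c_1$ for all $s\in V$ and $T\ge1$.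
\end{lemma}

This is the only place where $p\ge p_c$ is used; for $p<p_c$ the expectations are summable in $T$ by \eqref{eq:sharp}. The idea is that if the expected number of first crossings of some depth were less than $1$, the same would hold slightly above $p_c$, and the cluster would be dominated by a subcritical branching process. Continuity beyond $p_c$ is available because of the room between $p_c$ and $p_1$. The argument produces crossings that may first go above their starting point, and these excursions are then removed, using that they are exponentially unlikely.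

\begin{proof}
For $\rho\ge0$ call $y$ a \emph{$\rho$-exit} of $x$ if $H(y)<H(x)-\rho$ and $y$ is joined to $x$ by an open path whose other vertices have height at least $H(x)-\rho$. Then $H(y)-H(x)\in[-\rho-t,-\rho)$. Let $\varphi_p(\rho)$ be the expected number of $\rho$-exits.

\emph{Step 1: $p\mapsto\varphi_p(\rho)$ is continuous on $[0,p_1]$.} Let $\varphi_p^{(r)}(\rho)$ count only the exits for which such a path exists within graph distance $r$ of $x$; it is a polynomial in $p$. Any other exit $y$ is joined to $x$ by an open simple path through some $v$ with $d(x,v)>r$, where $d$ is the graph distance. By BK,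
\[
0\le\varphi_p(\rho)-\varphi_p^{(r)}(\rho)\le\sum_{v:\,d(x,v)>r}\ \sum_{y:\,H(y)\ge H(x)-\rho-t}\tau_{p_1}(x,v)\tau_{p_1}(v,y).
\]
The sum over all $v$ is at most $e^{(\rho+t)/2}B^2$ by \eqref{eq:chain}, so the right side tends to $0$ as $r\to\infty$, uniformly in $p$.

\emph{Step 2: $\varphi_{p_c}(\rho)\ge1$.} Otherwise $\varphi_p(\rho)<1$ for some $p\in(p_c,p_1]$. Take an open simple path from $x$ to a vertex $y$ with $H(y)\le H(x)$. Put $v_0=x$; as long as $H(y)<H(v_i)-\rho$, let $v_{i+1}$ be the first vertex after $v_i$ of height less than $H(v_i)-\rho$. The procedure stops at some $v_N$ with $H(y)\ge H(v_N)-\rho$. Also $H(y)\le H(v_N)+t$: for $N=0$ because $H(y)\le H(x)$, and for $N\ge1$ because $H(y)<H(v_{N-1})-\rho\le H(v_N)+t$. The segments of the path witness disjointly that $v_{i+1}$ is a $\rho$-exit of $v_i$ and that $v_N\leftrightarrow y$. By BK and transitivity,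
\[
\sum_{y:\,H(y)\le H(x)}\tau_p(x,y)\le\sum_{N\ge0}\varphi_p(\rho)^N\ \mathbb{E}_p\#\{y\in C_x:H(y)-H(x)\in[-\rho,t]\}<\infty .
\]
By Lemma~\ref{lem:mtp}, $\sum_{H(y)>H(x)}\tau_p(x,y)=\sum_{H(y)<H(x)}\tau_p(x,y)\Delta(x,y)$, which is then finite too. So $\chi_p<\infty$ with $p>p_c$, a contradiction.

\emph{Step 3: removing upward excursions.} At $p_c$, let $\hat\varphi(\rho)$ be the expected number of $\rho$-exits of $x$ reached by a path whose other vertices have height in $[H(x)-\rho,H(x)]$. A half-open height window of length $t$ meets at most two levels, so $\hat\varphi\le2K_0$. Cut a path to a $\rho$-exit $y$ of $x$ at a highest vertex $z$. Then $H(z)\ge H(x)$, and the part from $z$ to $y$ is of the kind counted by $\hat\varphi(\rho+H(z)-H(x))$ from $z$. By Step 2 and BK,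
\[
1\le\sum_{z:\,H(z)\ge H(x)}\tau(x,z)\,\hat\varphi\big(\rho+H(z)-H(x)\big).
\]
Fix $j_0\ge1$ with $2K_0^2\sum_{j\ge j_0}e^{-tj}\le\frac12$. By Proposition~\ref{prop:first} the terms with $z\in L_j(x)$, $j\ge j_0$, sum to at most $\frac12$, and the others to at most $j_0K_0\sup_{0\le h<j_0t}\hat\varphi(\rho+h)$. So there is $h\in[0,j_0t)$ with $\hat\varphi(\rho+h)\ge1/(4j_0K_0)$.

It remains to pass from $\rho+h$ to $\rho$. Cut a path counted in $\hat\varphi(\rho+h)$, with endpoint $y$, at its first vertex $u$ of height less than $H(x)-\rho$. The first part shows that $u$ is counted in $\hat\varphi(\rho)$. Moreover $H(y)-H(u)\in(-h-t,\,t-h)$, so $y$ lies in one of the $j_0+2$ levels $L_{-j_0-1}(u),\dots,L_0(u)$. By BK, $\hat\varphi(\rho+h)\le(j_0+2)K_0\,\hat\varphi(\rho)$. Hence $\hat\varphi(\rho)\ge c_1:=(4j_0(j_0+2)K_0^2)^{-1}$ for all $\rho\ge0$.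

\emph{Step 4.} For $s\in\Lambda_a$ take $\rho=H(s)-(a-T+1)t\ge0$. The vertices counted in $\hat\varphi(\rho)$ from $s$ have height in $[(a-T)t,(a-T+1)t)$, so they lie in $\Lambda_{a-T}$, and the other vertices of their paths lie in the layers $a-T+1,\dots,a$. These paths are in $G[a-T,a]$.
\end{proof}

Different points of a set $S$ may share their offspring, but by \eqref{eq:threept} only boundedly many do on average.

\begin{lemma}\label{lem:set}
With $c_2=c_1^2/(2\kappa K^3)$, we have $\mathbb{E}|U_T(S)|\ge c_2|S|$ for all finite $S\subset\Lambda_a$ and $T\ge1$.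
\end{lemma}

\begin{proof}
For $y\in\Lambda_{a-T}$ let $N_y=\#\{s\in S:y\in U_T(\{s\})\}$, so $U_T(S)=\{y:N_y>0\}$. Then $\mathbb{E}\sum_yN_y\ge c_1|S|$ by Lemma~\ref{lem:one}, and $\mathbb{E}\sum_yN_y^2\le\sum_{s,s'\in S}\sum_y\mathbb{P}(s\leftrightarrow s',\,s\leftrightarrow y)\le2\kappa K^3|S|$ by \eqref{eq:threept}. Apply \eqref{eq:cs}.
\end{proof}

\section{Branching and the triangle diagram}\label{sec:branching}

On the tree, $\mathbb{E}Z_T^2$ grows linearly because each of the $T$ generations contributes order one to the expected number of pairs whose last common ancestor lies in that generation. To imitate this we attach to every vertex $w$ a fork, two steep descents ending at vertices $w',w''$, and count pairs $(y,y')$ at the bottom of the slab joined to $w'$ and $w''$ by \emph{different} clusters. The error from requiring different clusters is the triangle diagram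
\[
\nabla(x,y)=\sum_{u,v}\tau(x,u)\tau(u,v)\tau(v,y),
\]
so the two prongs must end at points with small $\nabla$. By \eqref{eq:chain} with $r=3$, $\sum_{y:\,H(y)=H(x)}\nabla(x,y)\le B^3$, so at most $B^3/\eta$ vertices $y$ at the height of $x$ have $\nabla(x,y)>\eta$. Let $\eta=c_1^2/(2K^2)$; as $c_1\le K$, we have $\eta\le\frac12$. Fix $R\ge1$ with $e^{Rt}>B^3/\eta$. By \eqref{eq:fan}, for each $w$ we can fix $w',w''\in\mathcal{D}_R(w)$ with $\nabla(w',w'')\le\eta$, and steep descents from $w$ to $w'$ and to $w''$. (Necessarily $w'\ne w''$, since $\nabla(w',w')\ge1$.) Their union is the \emph{fork} of $w$; it has at most $2R$ edges, all in $G[\ell(w)-R,\ell(w)]$. Put $T_0=2R+2$.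

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (0,4.4)--(8,4.4) node[right,black]{$\Lambda_a$};
\draw[gray] (0,3)--(8,3) node[right,black]{$\Lambda_j$};
\draw[gray] (0,2)--(8,2) node[right,black]{$\Lambda_{j-R}$};
\draw[gray] (0,0)--(8,0) node[right,black]{$\Lambda_b$};
\fill (2,4.4) circle (2pt) (3,4.4) circle (2pt) (4.6,4.4) circle (2pt) (5.6,4.4) circle (2pt);
\node[above] at (3.8,4.45) {$S$};
\draw (3,4.4) .. controls (2.2,3.5) and (4.8,4.1) .. (4,3);
\draw[very thick] (3,2)--(4,3)--(5,2);
\draw (3,2) .. controls (1.5,1.6) and (3.3,0.8) .. (2,0);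
\draw (5,2) .. controls (6.6,1.5) and (4.7,0.9) .. (6,0);
\fill (4,3) circle (2pt) node[above right]{$w$} (3,2) circle (2pt) node[above left]{$w'$} (5,2) circle (2pt) node[above right]{$w''$} (2,0) circle (2pt) node[below]{$y$} (6,0) circle (2pt) node[below]{$y'$};
\end{tikzpicture}
\caption{A pair $(y,y')$ of offspring of $S$ branching at layer $j$. The vertex $w$ is joined to $S$ in the top slab, its fork (thick) is open, and in the bottom slab $w'\leftrightarrow y$ and $w''\leftrightarrow y'$ while $w'$ and $w''$ lie in different clusters of that slab. The three slabs have disjoint edge sets.}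
\label{fig:fork}
\end{figure}

\begin{lemma}\label{lem:second}
There is a constant $c_3$ with $\mathbb{E}|U_T(S)|^2\ge c_3|S|T$ for all finite $S\subset\Lambda_a$ and $T\ge T_0$.
\end{lemma}

\begin{proof}
Let $b=a-T$. For $b+R+1\le j\le a-1$ let $Y_j=U_{a-j}(S)\subset\Lambda_j$ and $\mathcal{E}_j=G[b,j-R]$. For $y,y'\in\Lambda_b$ let $N_j(y,y')$ be the number of $w\in Y_j$ whose fork is open and for which $w'\leftrightarrow y$, $w''\leftrightarrow y'$, $w'\not\leftrightarrow w''$ in $\mathcal{E}_j$ (Figure~\ref{fig:fork}). Let $P_j=\{(y,y'):N_j(y,y')>0\}$; then $P_j\subset U_T(S)^2$. We bound $\mathbb{E}|P_j|$ from below by \eqref{eq:cs} and then show that the sets $P_j$ for well separated $j$ are disjoint.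

\emph{First moment.} Fix $w\in\Lambda_j$, write $\tilde\tau(u,y)=\mathbb{P}(u\leftrightarrow y\text{ in }\mathcal{E}_j)$, and let $W$ be the $\mathcal{E}_j$-cluster of $w'$, which is a.s.\ finite. Given $W$, the edges not touching $W$ are unconditioned, so by \eqref{eq:avoid} the conditional probability that $w''\leftrightarrow y'$ in $\mathcal{E}_j$ by a path avoiding $W$ is at least $\tilde\tau(w'',y')-\sum_{v\in W}\tau(w'',v)\tau(v,y')$. On this event $w''\notin W$. Multiply by $\mathbf{1}(y\in W)$, take expectations and sum over $y,y'\in\Lambda_b$. The main term is $\sum_y\tilde\tau(w',y)\sum_{y'}\tilde\tau(w'',y')\ge c_1^2$ by Lemma~\ref{lem:one}, as $j-R\ge b+1$. By Lemma~\ref{lem:tg} and \eqref{eq:layer}, the error term is at most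
\[
\sum_{y,y',v}\mathbb{P}(w'\leftrightarrow y,\,w'\leftrightarrow v)\,\tau(v,w'')\tau(v,y')\le\sum_{u,v}\tau(w',u)\,K\,\tau(u,v)\tau(v,w'')\,K=K^2\nabla(w',w'')\le\frac{c_1^2}2 .
\]
The slabs $G[j,a]$, $G[j-R,j]$ and $\mathcal{E}_j$ are disjoint, so Lemma~\ref{lem:set} gives
\[
\mathbb{E}\sum_{y,y'}N_j(y,y')\ge c_2|S|\cdot p_c^{2R}\cdot\frac{c_1^2}2 .
\]

\emph{Second moment.} If $w_1$ and $w_2$ are both counted in $N_j(y,y')$, then $w_1',y,w_2'$ lie in one $\mathcal{E}_j$-cluster and $w_1'',y',w_2''$ lie in a different one, so these two events occur disjointly. By BK and the independence of $G[j,a]$ and $\mathcal{E}_j$,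
\[
\mathbb{E}\sum_{y,y'}N_j^2\le\sum_{w_1,w_2\in\Lambda_j}\mathbb{P}(w_1\in Y_j)\sum_y\mathbb{P}(w_1'\leftrightarrow y,\,w_1'\leftrightarrow w_2')\sum_{y'}\tau(w_1'',y').
\]
The last sum is at most $K$. Since $w_2$ is within distance $R$ of $w_2'$, at most $v_R$ vertices $w_2$ share the same $w_2'$, where $v_R$ is the size of a ball of radius $R$; so by \eqref{eq:threept} the sum over $w_2$ and $y$ is at most $2\kappa K^3v_R$. Finally $\sum_{w_1}\mathbb{P}(w_1\in Y_j)\le K|S|$. Thus $\mathbb{E}\sum N_j^2\le2\kappa K^5v_R|S|$, and \eqref{eq:cs} gives $\mathbb{E}|P_j|\ge c|S|$ with $c$ independent of $j$, $S$, $T$.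

\emph{Disjointness.} Let $j_2\le j_1-R$ and suppose $(y,y')\in P_{j_1}\cap P_{j_2}$, with vertices $w_1,w_2$ counted in $N_{j_1}$ and $N_{j_2}$. Through the fork of $w_2$ we have $y\leftrightarrow w_2'\leftrightarrow w_2\leftrightarrow w_2''\leftrightarrow y'$ in $G[b,j_2]\subset\mathcal{E}_{j_1}$. Together with $w_1'\leftrightarrow y$ and $w_1''\leftrightarrow y'$ this gives $w_1'\leftrightarrow w_1''$ in $\mathcal{E}_{j_1}$, a contradiction. There are $T-R-1$ admissible values of $j$. Taking every $R$-th yields at least $(T-R-1)/R\ge T/(2R)$ values, because $T\ge2R+2$, with pairwise disjoint $P_j\subset U_T(S)^2$. Hence $\mathbb{E}|U_T(S)|^2\ge c|S|T/(2R)$.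
\end{proof}

\begin{lemma}\label{lem:burst}
There are constants $\theta>0$ and $c_4\in(0,1]$ such that $\mathbb{P}(|U_T(S)|\ge\theta T)\ge c_4|S|/T$ for all $T\ge T_0$ and all $S\subset\Lambda_a$ with $1\le|S|\le T$.
\end{lemma}

\begin{proof}
Let $U=|U_T(S)|$ and $M=|S|$. We have $\mathbb{E}U\le KM$ and $\mathbb{E}U^2\ge c_3MT$, so by Lemma~\ref{lem:three} it suffices to show $\mathbb{E}U^4\le CMT^3$ (and to decrease $c_4$ to $1$ if necessary). Given $y_1,\dots,y_4\in U_T(S)$, partition $\{1,\dots,4\}$ according to the clusters of the $y_i$ in $G[a-T,a]$. For each block $I$ the cluster contains some $s_I\in S$, and the events $s_I\leftrightarrow y_I$ occur disjointly. Lemma~\ref{lem:moments} gives $f_d(-T)\le d!\,K\beta^{d-1}(T+\alpha d)^{d-1}\le CT^{d-1}$ for $d\le4$. By BK, summing over partitions $\mathcal{P}$, over the $s_I$ and over the $y_i$,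
\[
\mathbb{E}U^4\le\sum_{\mathcal{P}}\prod_{I\in\mathcal{P}}Mf_{|I|}(-T)\le C\sum_{\mathcal{P}}M^{|\mathcal{P}|}T^{4-|\mathcal{P}|}\le CMT^3,
\]
where the last step uses $M\le T$.
\end{proof}

\section{Doubling}\label{sec:doubling}

\begin{lemma}\label{lem:doubling}
There are an integer $J\ge1$ and a constant $C_1$ such that for all integers $q\ge T_0$ and $M\ge2q$ and all $S\subset\Lambda_a$ with $|S|=M$,
\[
\mathbb{P}\big(|U_{Jq}(S)|\ge2M\big)\ge e^{-C_1M/q}.
\]
\end{lemma}

Harris' inequality shows that many groups succeed simultaneously with the right probability, but their offspring might then coincide. So we reveal the cluster of one group, delete it, and choose the next group among the points of $S$ that are little affected by the deletion. By \eqref{eq:avoid} the effect of deleting $W$ on a point $s$ is measured by the \emph{influence}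
\[
\iota(s,W)=\sum_{v\in W}\tau(s,v),\qquad\mathcal{I}(W)=\sum_{s\in S}\iota(s,W).
\]
A vertex $d$ layers below $S$ has total influence at most $Ke^{-td}$, so only the top of a cluster matters, and the cluster of a group of size $q$ has total influence of order $q$ however deep the slab is. But a group succeeds only with probability of order $1/J$, and we must exclude large influence with an error smaller than that. A second moment bound does so at the threshold $\sqrt J\,q$. Then a fraction of order $1/\sqrt J$ of the $M/q$ groups can be used, each yields of order $Jq$ points, and the net gain is $\sqrt J$. A first moment bound would give the threshold $Jq$ and no gain.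

\begin{proof}
Let $J\ge1$, to be fixed at the end; put $T=Jq$, $b=a-T$, $\mathcal{E}=G[b,a]$.

\emph{Step 1: second moment of the influence.} Let $S'\subset S$ with $|S'|=q$ and let $\mathcal{C}$ be the set of vertices joined to $S'$ in $\mathcal{E}$. We claim that $\mathbb{E}\,\mathcal{I}(\mathcal{C})^2\le C_2q^2$ for a constant $C_2\ge1$ independent of $J$. All vertices below range over the layers $\le a$, and $d(v)=a-\ell(v)\ge0$. We have $\mathcal{I}(\mathcal{C})=\sum_{v\in\mathcal{C}}\psi(v)$ with $\psi(v)=\sum_{s\in S}\tau(s,v)\le Ke^{-td(v)}$ by \eqref{eq:layer}. If $v,v'\in\mathcal{C}$ lie in different $\mathcal{E}$-clusters, they are disjointly joined to points of $S'$ and BK applies; if they lie in the same cluster, Lemma~\ref{lem:tg} in $\mathcal{E}$ applies. Hence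
\[
\mathbb{E}\,\mathcal{I}(\mathcal{C})^2\le\Big(\sum_{s\in S'}\sum_v\tau(s,v)\psi(v)\Big)^2+\sum_{s\in S'}\sum_w\tau(s,w)\Big(\sum_v\tau(w,v)\psi(v)\Big)^2 .
\]
For $w$ with $d(w)=r\ge0$, summing over $v$ layer by layer with \eqref{eq:layer},
\[
\sum_v\tau(w,v)\psi(v)\le K^2\sum_{d\ge0}e^{-t(r-d)^+-td}=K^2\Big((r+1)e^{-tr}+\sum_{d>r}e^{-td}\Big)\le K^2(r+1+\kappa)e^{-tr}.
\]
With $r=0$ the first term above is at most $(qK^2(1+\kappa))^2$. As $\sum_{w:\,d(w)=r}\tau(s,w)\le K$, the second is at most $qK^5\sum_{r\ge0}(r+1+\kappa)^2e^{-2tr}$. This proves the claim.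

\emph{Step 2: the exploration.} Set
\[
\delta=\min\Big(\frac12,\frac{c_4\theta}{4K}\Big),\qquad D=2\sqrt{C_2J/c_4}\ge1,\qquad W_0=\emptyset .
\]
At step $i$ choose $S_i\subset S$ with $|S_i|=q$ and $\iota(s,W_{i-1})\le\delta$ for all $s\in S_i$, the first such set in a fixed order. Points of $S_i$ are not in $W_{i-1}$, since $\tau(s,s)=1>\delta$. Let $\mathcal{C}_i$ be the a.s.\ finite set of vertices joined to $S_i$ in $\mathcal{E}$ by open paths avoiding $W_{i-1}$, and put $W_i=W_{i-1}\cup\mathcal{C}_i$. The sets $\mathcal{C}_i\cap\Lambda_b$ are disjoint subsets of $U_T(S)$. Call step $i$ \emph{good} if $|\mathcal{C}_i\cap\Lambda_b|\ge\theta T/2$ and $\mathcal{I}(\mathcal{C}_i)\le Dq$, and stop at the first step that is not good. For finite sets $Q_1,\dots,Q_i$, the event $\{\mathcal{C}_1=Q_1,\dots,\mathcal{C}_i=Q_i\}$ depends only on edges touching $Q_1\cup\dots\cup Q_i$: the sets $Q_1,\dots,Q_{i-1}$ determine $W_{i-1}$ and $S_i$, and then $\{\mathcal{C}_i=Q_i\}$ depends only on the edges of $\mathcal{E}$ touching $Q_i$ but not $W_{i-1}$.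

\emph{Step 3: each step is good with conditional probability at least $c_4/(4J)$.} Condition on $\mathcal{C}_1,\dots,\mathcal{C}_{i-1}$. The edges not touching $W_{i-1}$ are unconditioned and $\mathcal{C}_i$ depends only on them. So we may compute under $\mathbb{P}$ with deterministic $W=W_{i-1}$ and $S'=S_i$, where $\mathcal{C}_i$ is the subset of the full cluster $\mathcal{C}$ of Step 1 reached by paths avoiding $W$. Let $U=\mathcal{C}\cap\Lambda_b=U_T(S')$.
\begin{itemize}
\item By Lemma~\ref{lem:burst}, as $q\le T$ and $T\ge T_0$, $\mathbb{P}(|U|\ge\theta T)\ge c_4q/T=c_4/J$.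
\item By \eqref{eq:avoid} and \eqref{eq:layer}, $\mathbb{E}|U\setminus\mathcal{C}_i|\le K\sum_{s\in S'}\iota(s,W)\le K\delta q$, so $\mathbb{P}(|U\setminus\mathcal{C}_i|\ge\theta T/2)\le2K\delta/(\theta J)\le c_4/(2J)$.
\item By Step 1, $\mathbb{P}(\mathcal{I}(\mathcal{C})>Dq)\le C_2/D^2=c_4/(4J)$.
\end{itemize}
If the first event occurs and the other two do not, the step is good, because $\mathcal{I}(\mathcal{C}_i)\le\mathcal{I}(\mathcal{C})$. Subtracting gives $c_4/(4J)$.

\emph{Step 4: counting steps.} After $i-1$ good steps $\mathcal{I}(W_{i-1})\le(i-1)Dq$, so at most $(i-1)Dq/\delta$ points of $S$ have $\iota(s,W_{i-1})>\delta$. If this number is at most $M/2$, then at least $M/2\ge q$ points are available and step $i$ can be made. So $m=1+\lfloor\delta M/(2Dq)\rfloor$ steps can be made, and $m\le\frac M{2q}+\frac M{4q}\le\frac Mq$ since $M\ge2q$, $\delta\le\frac12$, $D\ge1$. All $m$ steps are good with probability at least $(c_4/(4J))^m\ge e^{-C_1M/q}$, where $C_1=\log(4J/c_4)$. In that case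
\[
|U_T(S)|\ge m\,\frac{\theta T}2\ge\frac{\delta M}{2Dq}\cdot\frac{\theta Jq}2=\frac{\delta\theta}8\sqrt{\frac{c_4}{C_2}}\,\sqrt J\,M .
\]
The constants $\delta,\theta,c_4,C_2$ do not depend on $J$, so we can fix $J$ to make the right side at least $2M$.
\end{proof}

\section{The lower bound}\label{sec:lower}

Take $o=x$, so $x\in\Lambda_0$ and $L_n(x)=\Lambda_n$. The cluster has to climb $n$ layers and then about $\sqrt k$ more. For the second part it is enough to open a steep ascent, at cost $p_c^{O(\sqrt k)}$. For the first part this would give $p_c^n$, which has the rate required by \eqref{eq:main} only if $p_c=e^{-t}$; instead we reflect Lemma~\ref{lem:one} by mass transport.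

\begin{lemma}\label{lem:reach}
There is a constant $c$ with $\mathbb{P}(x\leftrightarrow\Lambda_n)\ge ce^{-tn}$ for all $n\ge0$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:one} with $T=n+1$ gives $g(-n-1)\ge c_1$, and \eqref{eq:reflect} with $-n-1$ in place of $n$ gives $g(n+1)+g(n)\ge c_1e^{-(n+1)t}$. So $g(n')\ge\frac12c_1e^{-(n+1)t}$ for some $n'\in\{n,n+1\}$. By Lemma~\ref{lem:moments}, $\mathbb{E}|C_x\cap\Lambda_{n'}|^2\le Ce^{-tn}$, and the second moment bound gives $\mathbb{P}(x\leftrightarrow\Lambda_{n'})\ge ce^{-tn}$. A path from $x$ to $\Lambda_{n+1}$ meets $\Lambda_n$.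
\end{proof}

\begin{lemma}\label{lem:grow}
There is a constant $C$ such that for every $k\ge1$ there is $h\ge1$ with
\[
\mathbb{P}\big(\#\{u\in\Lambda_n:\ u\leftrightarrow y\text{ in }G[n,n+h]\}\ge k\big)\ge e^{-C(1+\sqrt k)}\qquad\text{for all }n\in\mathbb{Z},\ y\in\Lambda_n .
\]
\end{lemma}

\begin{proof}
Let $N\ge0$ be minimal with $2T_04^N\ge k$. If $N\ge1$ then $4^{N-1}<k$, so $2^N\le1+2\sqrt k$ in all cases. Fix $R_1\ge1$ with $e^{R_1t}\ge2T_0$, and put $h_0=2JT_0(2^N-1)$ and $h=h_0+R_1$. Let $z\in\Lambda_{n+h}$ be the end of a steep ascent of length $h$ from $y$, and let $E$ be the increasing event that $z$ is joined in $G[n,n+h]$ to at least $k$ vertices of $\Lambda_n$.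

By \eqref{eq:fan}, $\mathcal{D}_{R_1}(z)\subset\Lambda_{n+h_0}$ has at least $2T_0$ points. Fix $2T_0$ of them and steep descents to them from $z$; these lie in $G[n+h_0,n+h]$ and are all open with probability at least $p_c^{2T_0R_1}$. Then run stages $i=0,\dots,N-1$. In stage $i$ apply Lemma~\ref{lem:doubling} twice with $q=2^iT_0$, first with $M=2T_04^i$ and then with $M=4T_04^i$, in consecutive slabs, each time keeping exactly $M$ of the available points, chosen by a fixed rule from the slabs already used. The condition $M\ge2q$ holds, and the slabs are disjoint, so the probabilities multiply. Stage $i$ turns $2T_04^i$ points into $2T_04^{i+1}$, uses depth $2J2^iT_0$, and succeeds with conditional probability at least $e^{-C_1(2+4)2^i}$. The depths add up to $h_0$, so we end in $\Lambda_n$ with at least $2T_04^N\ge k$ points, all joined to $z$ in $G[n,n+h]$. Thus $\mathbb{P}(E)\ge p_c^{2T_0R_1}e^{-6C_12^N}$.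

The steep ascent from $y$ to $z$ lies in $G[n,n+h]$ and may overlap the edges just used, but by Harris' inequality it is open together with $E$ with probability at least $p_c^h\,\mathbb{P}(E)$. Since $h+2^N\le C(1+\sqrt k)$, the lemma follows.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
All edges of $G[n,n+h]$ have both endpoints of height at least $nt=H(x)+nt$. So Lemma~\ref{lem:restart} applies with $E_y$ the event of Lemma~\ref{lem:grow}, and with Lemma~\ref{lem:reach} it gives $\mathbb{P}(|C_x\cap L_n(x)|\ge k)\ge ce^{-tn}e^{-C(1+\sqrt k)}$. With the upper bound of Section~\ref{sec:moments}, Theorem~\ref{thm:main} is proved.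
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:moments}]
Lemma~\ref{lem:moments} and $m^m\le e^mm!$ give the upper bound $K(e\alpha\beta)^m(m!)^2e^{-tn}$. For the lower bound, Theorem~\ref{thm:main} with $k=m^2$ gives
\[
\mathbb{E}|C_x\cap L_n(x)|^m\ge m^{2m}\,\mathbb{P}(|C_x\cap L_n(x)|\ge m^2)\ge m^{2m}A^{-1}e^{-tn-Cm},
\]
and $m^m\ge m!$, $A^{-1}\ge A^{-m}$.
\end{proof}

\section{The levels below the starting point}\label{sec:below}

We prove Theorem~\ref{thm:below}, again with $o=x$, so that $L_{-n}(x)=\Lambda_{-n}$.

\subsection{Upper bound}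

Lemma~\ref{lem:moments} yields the prefactor $1/n$ only when $k$ is at least of order $n$; for $k=1$ it gives a constant. What is missing is the analog of the survival probability of a branching process, and for this we use the volume tail \eqref{eq:Hprime}: a cluster of volume at most $\epsilon r^2$ that crosses $r$ layers has a bottleneck of size at most $\epsilon r$, and it has to get deep both before and after the bottleneck.

\begin{lemma}\label{lem:arm}
Let $\pi(r)=\sup_a\sup_{s\in\Lambda_a}\mathbb{P}(s\leftrightarrow\Lambda_{a-r})$. There is a constant $C$ with $\pi(r)\le C/r$ for $r\ge1$.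
\end{lemma}

\begin{proof}
The function $\pi$ is nonincreasing since paths do not skip layers. Let $s\in\Lambda_a$. For $j\ge1$ let $X_j$ be the set of vertices joined to $s$ in the layers $\ge a-j+1$, and let $Y_j$ be the set of vertices of $\Lambda_{a-j}$ joined to $X_j$ by an open edge. These sets are a.s.\ finite, because $C_s$ is by \eqref{eq:Hprime}. For $j'<j$ we have $X_{j'}\cup Y_{j'}\subset X_j$, so $X_j$ and the states of the edges touching it determine $Y_{j'}$ for all $j'\le j$; given these data the edges not touching $X_j$ are unconditioned.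

Let $j\le3r$ and follow an open path from $s$ to $\Lambda_{a-3r}$. Its endpoint is not in $X_j$. The vertex $y$ after its last visit to $X_j$ is joined to $X_j$ by an open edge and is not in $X_j$, so it lies below layer $a-j+1$ and hence in $Y_j$; the rest of the path joins $y$ to $\Lambda_{a-3r}$ avoiding $X_j$. Therefore, given $X_j$ and the edges touching it, $s\leftrightarrow\Lambda_{a-3r}$ has conditional probability at most $|Y_j|\,\pi(3r-j)$.

Let $\epsilon>0$, and for $r<j\le2r$ let $E_j$ be the event that $j$ is the first index in $(r,2r]$ with $|Y_j|\le\epsilon r$ and that $Y_j\ne\emptyset$. The events $E_j$ are disjoint, contained in $\{s\leftrightarrow\Lambda_{a-r}\}$, and determined by $X_j$ and the edges touching it. The $r$ sets $Y_j$ are disjoint subsets of $C_s$, so if $|C_s|\le\epsilon r^2$ and $s\leftrightarrow\Lambda_{a-3r}$, some $E_j$ occurs. By \eqref{eq:Hprime} and $\pi(3r-j)\le\pi(r)$,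
\[
\pi(3r)\le\frac{C_{\mathrm H}}{\sqrt\epsilon\,r}+\epsilon r\,\pi(r)^2 .
\]
Let $A_1=(3(C_{\mathrm H}+1))^3$. We have $\pi(1)\le A_1$, and if $\pi(3^i)\le A_13^{-i}$, then $r=3^i$ and $\epsilon=A_1^{-4/3}$ give $\pi(3^{i+1})\le(C_{\mathrm H}+1)A_1^{2/3}3^{-i}=A_13^{-i-1}$. By monotonicity $\pi(r)\le3A_1/r$ for all $r\ge1$.
\end{proof}

For $n=0$ the upper bound in Theorem~\ref{thm:below} is that of Theorem~\ref{thm:main}. Let $n\ge1$. For $m\ge1$, Markov's inequality, Lemma~\ref{lem:moments}, $m!\le m^m$ and $(n+\alpha m)^{-1}\le1/n$ give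
\[
\mathbb{P}(|C_x\cap\Lambda_{-n}|\ge k)\le f_m(-n)k^{-m}\le\frac Kn\Big(\frac{\beta m(n+\alpha m)}k\Big)^m .
\]
Fix $c>0$ with $\beta(c+\alpha c^2)\le1/e$ and let $m=\lfloor ck/(n+\sqrt k)\rfloor$. Then $mn\le ck$ and $m^2\le c^2k$, so $\beta m(n+\alpha m)\le k/e$. If $m\ge1$ the bound is at most $\frac Kne^{-m}\le\frac{eK}ne^{-ck/(n+\sqrt k)}$. If $m=0$, then $ck/(n+\sqrt k)<1$, and Lemma~\ref{lem:arm} bounds the probability by $\frac Cn\le\frac{eC}ne^{-ck/(n+\sqrt k)}$. Finally $1/n\le2/(n+1)$.

\subsection{Lower bound}

Let $\zeta=\min(\frac\theta4,\frac1{5J})$, and fix $\epsilon\in(0,1]$ so small that $\zeta\sqrt{\theta/(4\epsilon)}\ge2T_0$. The two regimes of the heuristic in Section~\ref{sec:intro} are treated separately.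

\emph{Large $k$.} Let $y$ be the end of a steep descent of length $n$ from $x$. Then $H(y)=-nt$, so $L_0(y)=\Lambda_{-n}$. By Harris' inequality and Theorem~\ref{thm:main} applied at $y$,
\begin{equation}\label{eq:descend}
\mathbb{P}(|C_x\cap\Lambda_{-n}|\ge k)\ge p_c^nA^{-1}e^{-C\sqrt k}.
\end{equation}
If $k\ge\epsilon n^2$, then $n\le\sqrt{k/\epsilon}$, so the right side is at least $A^{-1}e^{-C'\sqrt k}$, and $\sqrt k\le(1+\epsilon^{-1/2})\,k/(n+\sqrt k)$; the claimed bound follows. For the finitely many pairs with $n<2T_0$ and $k<\epsilon n^2$, the probability is positive by \eqref{eq:descend}, and enlarging $A$ covers them.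

\emph{Small $k$.} Let $n\ge2T_0$ and $k<\epsilon n^2$. Now no climbing is needed, and the available depth is $n$. We spend at least half of it on producing of order $n$ points, at cost $1/n$, and the rest on doublings, again with scales proportional to the square root of the population. Put
\[
M_0=\lceil\theta n/2\rceil,\qquad N=\max\big(0,\lceil\log_2(k/M_0)\rceil\big),\qquad M_i=2^iM_0,\qquad q_i=\lfloor\zeta n2^{-(N-i)/2}\rfloor
\]
for $0\le i<N$. Then $2^NM_0\ge k$. Suppose $N\ge1$. Then $2^NM_0<2k$, so $2^N<4k/(\theta n)<4\epsilon n/\theta$, and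
\[
\zeta n2^{-(N-i)/2}\ge\zeta n2^{-N/2}\ge\zeta\sqrt{\theta n/(4\epsilon)}\ge2T_0 .
\]
Hence $q_i\ge T_0$ and $q_i\ge\frac12\zeta n2^{-(N-i)/2}$. Also $2q_i\le2\zeta n\le\theta n/2\le M_i$, so Lemma~\ref{lem:doubling} applies to each pair $(M_i,q_i)$, and $J\sum_{i<N}q_i\le J\zeta n\sum_{j\ge1}2^{-j/2}=J\zeta n/(\sqrt2-1)\le n/2$. For every $N\ge0$, therefore, $T_1=n-J\sum_{i<N}q_i$ lies in $[n/2,n]$, and $T_1\ge T_0$.

By Lemma~\ref{lem:burst} with $S=\{x\}$, with probability at least $c_4/T_1\ge c_4/n$ the integer $|U_{T_1}(\{x\})|$ is at least $\theta T_1\ge\theta n/2$, hence at least $M_0$. Then apply Lemma~\ref{lem:doubling} with $(M_i,q_i)$, $i=0,\dots,N-1$, in consecutive slabs, keeping exactly $M_i$ points before step $i$ by a fixed rule. The depths add up to $n$, so we end with at least $2^NM_0\ge k$ vertices of $C_x$ in $\Lambda_{-n}$, with probability at least $\frac{c_4}n\exp(-C_1\sum_{i<N}M_i/q_i)$. Since $M_i\le2k2^{-(N-i)}$,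
\[
\sum_{i<N}\frac{M_i}{q_i}\le\frac{4k}{\zeta n}\sum_{j\ge1}2^{-j/2}\le\frac{Ck}n .
\]
As $k<n^2$, we have $n+\sqrt k<2n$ and $k/n\le2k/(n+\sqrt k)$. This completes the proof of Theorem~\ref{thm:below}.

\begin{thebibliography}{9}

\bibitem{Hutchcroft}
T. Hutchcroft, \emph{Nonuniqueness and mean-field criticality for percolation on nonunimodular transitive graphs}, J. Amer. Math. Soc. 33 (2020).

\bibitem{Tang}
Pengfei Tang, \emph{Weights of uniform spanning forests on nonunimodular transitive graphs}, arXiv:1908.09889 (2019).

\end{thebibliography}
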